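# Positive speed of a tagged particle in the exclusion process on Galton–Watson trees

## 1. One jump on the 3-regular tree, and the hole it leaves behind

Take the infinite tree in which every vertex has degree $3$. Put a single particle on it, which crosses each adjacent edge at rate $1$. Away from its starting point $o$, two of its three neighbors are farther from $o$ and one is closer. So the distance to $o$ goes up at rate $2$ and down at rate $1$, and the particle escapes with speed $2-1=1$.

Now let every other vertex, independently, carry a particle with probability $\rho\in(0,1)$. All particles jump by the same rule, except that a jump onto an occupied vertex is suppressed. Follow the particle that starts at $o$; call it the tag. At time $0$ each neighbor of $o$ is vacant with probability $1-\rho$, so the tag leaves $o$ at mean rate $3(1-\rho)$, and every jump increases the distance. What happens just after this first jump?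

Condition on the tag having jumped during $[0,t]$, say to $y$, and let $t\downarrow0$. The conditioning event has probability $3(1-\rho)t+O(t^2)$. The event that, in addition, something else is attempted across one of the finitely many edges near $o$ has probability $O(t^2)$. So in the limit the surroundings of the tag are as follows: the vertex $o$ behind it is vacant *for certain*, because the tag has just left it, and the two vertices ahead are vacant with probability $1-\rho$ each. The local drift of the distance is therefore
$$2(1-\rho)-1=1-2\rho .$$
For $\rho>\tfrac12$ this is negative. After its first step the tag is more likely to fall back into its own hole than to advance. On the tree with all degrees equal to $D$ the same computation gives $(D-1)(1-\rho)-1$.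

So the most natural approach, which is to compute the local drift and show that it is bounded below by a positive constant, fails at the first jump as soon as $\rho>\frac12$. The environment seen by the tag remembers where the tag came from, and this memory pulls the tag back.

There is a second small computation in the opposite direction. On the path $o - c - w$ with the tag at $o$ and a plain particle at $c$, the tag can never overtake. Attach one more leaf $s$ to $c$, with $s$ and $w$ vacant. Then the following four legal moves are possible: the plain particle goes $c\to s$; the tag goes $o\to c$ and then $c\to w$; the plain particle goes back $s\to c$. At the end $c$ and $s$ look as before, and the tag has exchanged places with the old content of $w$ (a vacancy). A branch is a place where the obstacle can be stored and later put back.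

Which effect wins? On a random tree with branching, does the tag have a positive speed at *every* density, although locally it may be pulled back? The answer is yes, and these notes prove it.

## 2. The model and the two theorems

**Trees.** Let $\mu$ be an offspring law on $\{0,1,2,\dots\}$ with mean $m\in(1,\infty)$; $\mu(0)>0$ is allowed. A *GW tree* is an ordinary Galton–Watson tree with offspring law $\mu$. Let $\varphi$ be the generating function of $\mu$ and $q<1$ the extinction probability. We use these textbook facts: $\varphi(q)=q$ and $\varphi(s)<s$ on $(q,1)$; on survival the generation sizes satisfy $Z_n\to\infty$ almost surely.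

The *augmented* tree $T$ has a root $o$ with $Z_0+1$ children, $Z_0\sim\mu$, while every other vertex has a $\mu$-distributed number of children, all independent. Equivalently, one joins the roots of two independent GW trees by an edge and calls one of them $o$. Every vertex then has degree distributed as $Z+1$, $Z\sim\mu$. For $\mu=\delta_2$ the augmented tree is the 3-regular tree of Section 1, while the ordinary GW tree has a root of degree $2$. We write AGW for the law of $T$, and "a.e. $T$" refers to $\mathrm{AGW}(\cdot\mid\text{survival})$. Also $|x|=d(o,x)$, and for $v\ne o$, $T_v$ is the subtree consisting of $v$ and its descendants; given $v\in T$ it is a GW tree.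

**Ends.** An end of $T$ is represented by its ray from $o$ (an infinite path without repetition); $\partial T$ is the set of ends. For neighbors $x\sim y$, $\partial_{x,y}\subset\partial T$ is the set of ends of the component of $T\setminus\{x\}$ that contains $y$. Example: in the 3-regular tree the three sets $\partial_{x,y}$, $y\sim x$, partition $\partial T$; if $y$ is a leaf hanging off $x$, then $\partial_{x,y}=\emptyset$. Always $\partial_{y,x}=\partial_{x,y}^c$.

**The two models.** Let $c(x,y)$ be the rate at which a particle at $x$ attempts to jump to its neighbor $y$. In the *variable speed model* (VSM) $c(x,y)=1$. In the *constant speed model* (CSM) $c(x,y)=1/\deg(x)$. Attempts to jump to an occupied vertex are suppressed. For parameters $\rho\in(0,1)$ (VSM) or $\alpha\in(0,\infty)$ (CSM) put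
$$a(x)=\frac{\rho}{1-\rho}\ \ (\text{VSM}),\qquad a(x)=\alpha\deg(x)\ \ (\text{CSM}),$$
and let $\nu=\nu_T$ be the product measure on $\{0,1\}^{V(T)}$ with $\nu(\eta(x)=1)=\frac{a(x)}{1+a(x)}$. In both models
$$a(x)c(x,y)=a(y)c(y,x)\qquad(x\sim y),\tag{1}$$
since both sides equal $\rho/(1-\rho)$, respectively $\alpha$.

The process starts from $\nu$ conditioned on $\eta(o)=1$. The particle at $o$ is tagged, and $X_t$ is its position at time $t$. The process is the one given by the graphical construction of Section 3, which we show to be well defined for a.e. $T$. Only $1<m<\infty$ is assumed.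

That the speed exists and is positive is stated as a conjecture in Nina Gantert, Dominik Schmid, "The speed of the tagged particle in the exclusion process on Galton-Watson trees", arXiv:1903.05019 (2019). It is true:

**Theorem A.** For both models, every $\rho\in(0,1)$ respectively $\alpha\in(0,\infty)$, and a.e. $T$: the limit $\lim_{t\to\infty}|X_t|/t$ exists almost surely and is $>0$ almost surely.

**Theorem B.** In Theorem A the limit is a deterministic constant $v>0$ depending only on $\mu$, the model and $\rho$ (resp. $\alpha$). Moreover, for a.e. $T$, $X_t$ converges almost surely to a random end $\xi_+$ whose law $\kappa_{(o,\eta)}$ given the initial state is a.s. non-atomic, and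
$$v=\mathbf E\Big[\sum_{y\sim o}c(o,y)\mathbf 1\{\eta(y)=0\}\big(1-2\kappa_{(o,\eta)}(\partial_{o,y})\big)\Big]
=\mathbf E\Big[\sum_{y\sim o}c(o,y)\mathbf 1\{\eta(y)=0\}\big(\kappa_{(o,\eta)}(\partial_{o,y}^c)-\kappa_{(y,\eta^{oy})}(\partial_{o,y}^c)\big)\Big].$$
Here $\eta^{oy}$ is $\eta$ with the contents of $o$ and $y$ exchanged, and $\mathbf E$ is expectation under the stationary law $\mathbf P$ of Section 6: under it $T$ has density proportional to $\deg(o)^{-1}\nu_T(\eta(o)=1)$ with respect to $\mathrm{AGW}(\cdot\mid\text{survival})$, and $\eta\sim\nu_T(\cdot\mid\eta(o)=1)$.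

The route is as follows. We make the environment seen from the tag stationary and reversible. We prove a zero–one law and use it to show that the tag is transient. Then we run the stationary process on all of $\mathbb R$ and show that the ends reached at $t\to+\infty$ and $t\to-\infty$ differ. The edges of the geodesic between them must be crossed for a last time, and stationarity spreads these last crossings with positive density in time.

**States.** A state is $z=(x,\eta)$ with $\eta(x)=1$: the tag is at $x$. Let $E=E_T$ be the set of states, $A_x=\{(x,\eta)\in E\}$, and
$$\gamma(\{x\}\times B)=\nu(B\cap\{\eta(x)=1\}),$$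
a $\sigma$-finite measure on $E$ with $\gamma(A_x)\le1$. We write $z_t=(X_t,\eta_t)$.

**Exchanges.** For an edge $e=\{x,y\}$ let $\sigma_e:E\to E$ exchange the contents of $x$ and $y$ (including the tag) if exactly one of them is occupied, and $\sigma_ez=z$ otherwise. It is an involution, and it preserves $\gamma$-null sets because only finitely many coordinates with non-degenerate marginals are touched. Let $r_e(z)=c(x,y)$ if $\sigma_ez\ne z$ and $x$ is the occupied endpoint, and $r_e(z)=0$ if $\sigma_ez=z$. In both models $r_e\le1$. The four moves in Section 1 were $\sigma_{cs},\sigma_{oc},\sigma_{cw},\sigma_{cs}$.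

If $x$ is occupied and $y$ vacant, the state has weight proportional to $a(x)$ and rate $c(x,y)$. The exchanged state has weight proportional to $a(y)$, with the same constant, and rate $c(y,x)$. This is true whether or not the particle is the tag. So (1) says that the measure $r_e\,d\gamma$ is invariant under $\sigma_e$:
$$\int r_e\,h\,d\gamma=\int r_e\,(h\circ\sigma_e)\,d\gamma\qquad(h\ge0).\tag{2}$$

## 3. Bells on the edges

**Construction.** For $e=\{x,y\}$ let $\lambda_e=\max(c(x,y),c(y,x))\le1$. Put independent Poisson processes of *bells* with rate $\lambda_e$ on the edges, and give each bell an independent uniform mark $U\in[0,1]$. At a bell of $e$, if exactly one endpoint, say $x$, is occupied, its particle moves to $y$ if and only if $U\le c(x,y)/\lambda_e$; otherwise nothing happens. The resulting jump rates are $\lambda_e\cdot c(x,y)/\lambda_e=c(x,y)$. On an infinite tree with unbounded degrees one must check that this recipe makes sense.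

Fix $t_0>0$ with $p:=1-e^{-t_0}<1/m$.

**Lemma 1.** For AGW-a.e. $T$, almost surely, for every $k$ the graph formed by the edges with a bell in $[kt_0,(k+1)t_0]$ has only finite components (*clusters*).

*Proof.* In one interval of length at most $t_0$, the edges that ring form an independent percolation with parameters at most $p$. Suppose a cluster is infinite. It is connected and locally finite and has a vertex closest to $o$; by König's lemma it contains an infinite open path going down from that vertex. For a vertex with a given Ulam–Harris address, the expected number of open descending paths of length $n$ from it is at most $(m+1)m^{n-1}p^n\to0$. So almost surely there is no infinite open descending path from this vertex. There are countably many addresses and intervals. $\square$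

Each cluster contains finitely many bells. So in each interval the evolution is obtained by executing, cluster by cluster, finitely many instructions in time order. It is uniquely defined for all $t\ge0$ from every initial state. Every coordinate changes finitely often in bounded time, and $X$ makes finitely many jumps in bounded time, each along an edge. Since the bells after a fixed time are independent of the past, $z_t$ is a right-continuous Markov process on $E$. Let $P_z$ be its law from $z$ and $P_t$ its semigroup on bounded or nonnegative measurable functions; $P_t1=1$.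

**Measurability.** Vertices are Ulam–Harris addresses from a countable set $\mathbb U$, so $E_T\subset\mathbb U\times\{0,1\}^{\mathbb U}$. The process is a measurable function of $T$, $z_0$, the bells and the marks. So $P_tf(z)$, $P_z(\cdot)$ and $\nu_T$ depend measurably on $(t,T,z)$.

## 4. Reversibility and two-sided paths

**Lemma 2 (reversibility).** $\int fP_tg\,d\gamma=\int gP_tf\,d\gamma$ for all measurable $f,g\ge0$ and $t\ge0$.

*Proof.* If the identity holds for $s$ and $t$, it holds for $s+t$: $\int fP_sP_tg\,d\gamma=\int(P_sf)(P_tg)\,d\gamma=\int g\,P_tP_sf\,d\gamma$. So let $t\le t_0$.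

**Step 1: local functions.** The purpose is to reduce to finitely many instructions. Let $f,g\ge0$ be bounded, depend only on the tag position and on $\eta|_\Lambda$ for a finite $\Lambda$, and vanish unless the tag is in $\Lambda$. Condition on the locations and times $\omega$ of the bells in $[0,t]$, but not on their marks. Let $\Lambda'$ be the finite union of $\Lambda$ and the clusters meeting it, and let $e_1,\dots,e_n$ be the edges of the bells in $\Lambda'$, in time order. Bells elsewhere do not influence $g(z_t)$; in particular a tag starting outside $\Lambda'$ does not enter $\Lambda'$, and then $g(z_t)=0$. A bell on $e$ performs $\sigma_e$ with probability $r_e(z)/\lambda_e$. Hence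
$$E_z[g(z_t)\mid\omega]=K_{e_1}\cdots K_{e_n}g(z),\qquad K_eg=\Big(1-\frac{r_e}{\lambda_e}\Big)g+\frac{r_e}{\lambda_e}\,g\circ\sigma_e .$$
By (2) with $h=f\cdot(g\circ\sigma_e)$ we get $\int r_ef\,(g\circ\sigma_e)\,d\gamma=\int r_e(f\circ\sigma_e)\,g\,d\gamma$, so $K_e$ is symmetric in $L^2(\gamma)$. Therefore
$$\int f\,E_\cdot[g(z_t)\mid\omega]\,d\gamma=\int g\,K_{e_n}\cdots K_{e_1}f\,d\gamma=\int g\,E_\cdot[f(z_t)\mid\omega^*]\,d\gamma,$$
where $\omega^*$ is $\omega$ read backwards in $[0,t]$; it has the same clusters. Since $\omega^*$ and $\omega$ have the same law, averaging gives the claim for these $f,g$.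

**Step 2: all functions.** The purpose is to pass from local to general functions. By Step 1 with indicators, the measures $\gamma(dz)P_t(z,dz')$ and $\gamma(dz')P_t(z',dz)$ on $E\times E$ agree on a generating $\pi$-system containing all $A_x\times A_y$. These sets have finite measure and form a countable cover, so the measures coincide. $\square$

**Two-sided paths.** Let $\mathbf M_T$ be the $\sigma$-finite measure on paths $(z_t)_{t\in\mathbb R}$ under which $z_0\sim\gamma$ and, given $z_0$, $(z_t)_{t\ge0}$ and $(z_{-t})_{t\ge0}$ are independent copies of the process from $z_0$. The second copy is modified at its jump times so that $z$ is right-continuous; a fixed time is a.s. not a jump time. Let $(\theta_sz)_t=z_{t+s}$.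

**Lemma 3.** $\mathbf M_T$ is invariant under all $\theta_s$ and under time reversal.

*Proof.* Reversal invariance holds by construction. For $s_k<\dots<s_1<0<t_1<\dots<t_l$ and nonnegative $g_i,h_j$,
$$\mathbf M_T\Big[\prod_ig_i(z_{s_i})\,h_0(z_0)\prod_jh_j(z_{t_j})\Big]=\int P_{-s_1}\big(g_1P_{s_1-s_2}(g_2\cdots)\big)\;h_0\;P_{t_1}\big(h_1P_{t_2-t_1}(h_2\cdots)\big)\,d\gamma .$$
Move the operators on the left over to the right one at a time, applying Lemma 2 $k$ times. The result is
$$\int g_k\,P_{s_{k-1}-s_k}\Big(g_{k-1}\cdots P_{s_1-s_2}\big(g_1P_{-s_1}(h_0P_{t_1}(h_1\cdots))\big)\Big)\,d\gamma ,$$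
which depends only on time differences. Restrict to the sets $\{z_s\in A_x\}$, which have finite measure $\gamma(A_x)$ by Lemma 2. Finite-dimensional laws determine the law of a right-continuous path, so shift invariance follows. $\square$

**Invariant sets.** Call a measurable $D\subset E$ *invariant* if $P_t\mathbf 1_{D^c}=0$ $\gamma$-a.e. on $D$ for all $t\ge0$. By Lemma 2, $\int_{D^c}P_t\mathbf 1_D\,d\gamma=\int_DP_t\mathbf 1_{D^c}\,d\gamma=0$. So $D^c$ is invariant too, and for every $t$, $\mathbf 1_D(z_t)=\mathbf 1_D(z_0)$ $\mathbf M_T$-a.e.

Example: on a path with three vertices let $D$ be the set of states with exactly one plain particle to the left of the tag. Particles on a path keep their order, so $D$ is invariant, and neither $D$ nor $D^c$ is null. Section 7 shows that on our trees there is no such set.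

## 5. What a surviving tree looks like

**Lemma 4.** For a.e. surviving $T$ the following hold.

* **(T1)** The conclusion of Lemma 1 holds.
* **(T2)** Every degree occurring in $T$ occurs infinitely often. For each $k$ with $\mu(k-1)>0$, every infinite $T_v$, $v\ne o$, contains infinitely many vertices of degree $k$. Consequently, $\nu$-a.s., every infinite $T_v$ contains infinitely many vacant vertices.
* **(T3)** For every vertex $x$, every infinite component $C$ of $T\setminus\{x\}$ and every $n$ there are $b\in C$ with $d(x,b)\ge n$ and two children $b_1,b_2$ of $b$ such that $x\notin T_b$ and $T_{b_1},T_{b_2}\subset C$ are infinite.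
* **(T4)** $T$ has a vertex whose removal leaves at least three infinite components.

*Proof.* (T1) is Lemma 1.

(T2) Consider a GW tree and $k$ with $\mu(k-1)>0$. Given $Z_n$, the number of vertices of generation $n$ with $k-1$ children is $\mathrm{Bin}(Z_n,\mu(k-1))$. So for every $L$,
$$P(\text{survival, no such vertex in generation }n)\le(1-\mu(k-1))^L+P(\text{survival},Z_n<L),$$
and since $Z_n\to\infty$ on survival, the left side tends to $0$. A tree with only finitely many such vertices has none in all late generations, so on survival this has probability $0$. Apply this to the countably many possible $v\neq o$; on survival some $T_v$, $v\ne o$, is infinite. A.s. only degrees $k$ with $\mu(k-1)>0$ occur. For the last claim fix one such $k$: the vertices of degree $k$ in $T_v$ are vacant independently with a fixed positive probability.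

(T3) First, $C$ contains an infinite $T_v$ with $v\ne o$ and $x\notin T_v$. If $C=T_y$ for a child $y$ of $x$, take $v=y$. Otherwise $C=T\setminus T_x$ is the union of the finite path from $o$ to the parent of $x$ and finitely many subtrees $T_v$ hanging off this path, and one of them is infinite. Next, given the number $Z_n$ of vertices in generation $n$ of $T_v$, the number of those with infinite progeny is $\mathrm{Bin}(Z_n,1-q)$. It is non-decreasing in $n$, and a.s. on $\{T_v\text{ infinite}\}$ it tends to infinity along a subsequence, hence tends to infinity. This holds for all infinite $T_v$, $v\neq o$, simultaneously. So there is $u\in T_v$ at depth $n$ below $v$ with $T_u$ infinite. The number of vertices with infinite progeny in the generations of $T_u$ also tends to infinity, so some $b\in T_u$ has two children $b_1,b_2$ with infinite subtrees. Since $x\notin T_v$, we have $x\notin T_b$, $T_{b_1},T_{b_2}\subset T_v\subset C$, and $d(x,b)=d(x,v)+d(v,b)\ge n$.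

(T4) Take $b,b_1,b_2$ from (T3) and, by the same argument in $T_{b_1}$, a vertex $b'\in T_{b_1}$ with two children with infinite subtrees. The component of $T\setminus\{b'\}$ containing $b$ contains $T_{b_2}$, so it is a third infinite one. $\square$

The next lemma turns "with positive probability" into "somewhere, almost surely". It is used twice.

**Lemma 5.** Let $\mathcal Q$ be a property of vertices $v\ne o$ that depends only on $T_v$, holds with positive probability for the root of a GW tree attached below a parent, and forces $T_v$ to be infinite. Then a.s. every infinite GW tree attached below a parent contains a vertex with property $\mathcal Q$. In particular, a.e. surviving $T$ contains such a vertex.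

*Proof.* Let $r$ be the probability that a GW tree contains no vertex with $\mathcal Q$. Then $r<1$. Finite trees contain no such vertex, so $r\ge q$. If the tree contains no such vertex, then none of the subtrees of the children of its root does; these are i.i.d. GW trees, so $r\le\varphi(r)$. As $\varphi(s)<s$ on $(q,1)$, $r=q$. Hence the probability of being infinite without such a vertex is $r-q=0$. On survival some child subtree of $o$ is an infinite GW tree. $\square$

## 6. Re-rooting the tree at the tag

The tag moves, so we need a law of $(T,o)$ for which re-rooting at the new tag position is harmless. AGW itself is biased. Take $\mu=\frac12\delta_1+\frac12\delta_3$, so degrees are $2$ or $4$, and count pairs of neighbors whose first member has degree $2$. The mean number of such pairs with $o$ first is $2\cdot\frac12=1$. The mean number with $o$ second is $\mathbb E[\deg(o)]\cdot\frac12=\frac32$. Now weight the tree by $1/\deg(o)$: degree $2$ gets weight $\frac12\cdot\frac12=\frac14$, degree $4$ gets $\frac12\cdot\frac14=\frac18$, so the normalized probabilities are $\frac23,\frac13$. The two counts become $2\cdot\frac23=\frac43$ and $\frac12(2\cdot\frac23+4\cdot\frac13)=\frac43$.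 The weight $1/\deg(o)$ repairs the imbalance, and this is general. Let
$$d\mathsf U=\frac{\deg(o)^{-1}}{\mathbb E[1/(Z+1)]}\,d\mathrm{AGW}.$$

**Lemma 6 (mass transport principle).** For measurable $f(T,x,y)\in[0,\infty]$ invariant under graph isomorphisms,
$$\mathbb E_{\mathsf U}\sum_yf(T,o,y)=\mathbb E_{\mathsf U}\sum_yf(T,y,o).$$

*Proof.* It suffices to compare the sums over $y$ with $d(o,y)=n$; $n=0$ is trivial. Let $n\ge1$, let $o=x_0,\dots,x_n=y$ be the path and $D_i=\deg(x_i)$. Record the ordered lists of subtrees hanging off the path at $x_0,\dots,x_n$; their lengths are $D_0-1$, then $D_i-2$ for $0<i<n$, then $D_n-1$. By isomorphism invariance $f(T,o,y)$ is a measurable function $F$ of these data, and $f(T,y,o)$ is $F$ of the data in reversed order. Under AGW times counting measure on $\{y:d(o,y)=n\}$ the vector $(D_0,\dots,D_n)$ has weight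
$$\prod_{i=0}^n\mu(D_i-1)\cdot D_0\prod_{0<i<n}(D_i-1),$$
where the last factors count the possible positions of $x_1,\dots,x_n$ among their siblings ($o$ has $D_0$ children, $x_i$ has $D_i-1$). Given the $D_i$, all hanging subtrees are i.i.d. GW trees. After multiplication by $1/D_0$ the weight is symmetric under reversal of $(D_0,\dots,D_n)$. $\square$

Survival does not depend on the root. So $\mathsf U^*=\mathsf U(\cdot\mid\text{survival})$ satisfies the same identity (replace $f$ by $f\mathbf 1_{\text{survival}}$). We write $\mathbb E^*$ for its expectation and MTP for the identity under $\mathsf U^*$.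

**Lemma 7 (from the root to all vertices).** (i) If $Y=Y_T\subset E_T$ is measurable and isomorphism-invariantly defined, without reference to $o$, and $\gamma(A_o\setminus Y)=0$ $\mathsf U^*$-a.s., then a.s. $\gamma(E\setminus Y)=0$. (ii) An isomorphism-invariant property of vertices that a.s. holds at $o$ a.s. holds at all vertices.

*Proof.* (i) The MTP with $f(T,x,y)=\gamma(A_y\setminus Y)\mathbf 1\{d(x,y)=k\}$ gives $\mathbb E^*\sum_{|y|=k}\gamma(A_y\setminus Y)=\mathbb E^*\big[\#\{y:|y|=k\}\,\gamma(A_o\setminus Y)\big]=0$ for every $k$. (ii) Do the same with the indicator that $y$ lacks the property in place of $\gamma(A_y\setminus Y)$. $\square$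

**The stationary law.** Define
$$\mathbf P[\Phi]=\frac1{\mathcal N}\,\mathbb E^*\,\mathbf M_T[X_0=o;\Phi],\qquad\mathcal N=\mathbb E^*[\nu(\eta(o)=1)].$$
Under $\mathbf P$: $X_0=o$; $T$ has density proportional to $\deg(o)^{-1}\nu_T(\eta(o)=1)>0$ with respect to $\mathrm{AGW}(\cdot\mid\text{survival})$; $\eta_0\sim\nu(\cdot\mid\eta(o)=1)$; and the forward path is the process of Section 2. Since the density is positive, $\mathbf P$-almost sure statements about the forward path hold almost surely for a.e. $T$ in the setting of Theorem A.

**Lemma 8 (stationarity).** If $\Phi(T,z_\cdot)\ge0$ is isomorphism-invariant and does not involve $o$, then $\mathbf E[\Phi\circ\theta_s]=\mathbf E[\Phi]$ for all $s\in\mathbb R$.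

*Proof.* Apply the MTP to $f(T,x,y)=\mathbf M_T[X_0=x,X_s=y;\Phi\circ\theta_s]$:
$$\mathbb E^*\mathbf M_T[X_0=o;\Phi\circ\theta_s]=\mathbb E^*\sum_yf(T,o,y)=\mathbb E^*\sum_yf(T,y,o)=\mathbb E^*\mathbf M_T[X_s=o;\Phi\circ\theta_s]=\mathbb E^*\mathbf M_T[X_0=o;\Phi],$$
the last equality by shift invariance of $\mathbf M_T$ (Lemma 3). $\square$

## 7. A zero–one law on the state space

**Lemma 9.** For a.e. $T$, every invariant $D\subset E$ is $\gamma$-null or $\gamma$-conull.

*Proof.* We use only (T1)–(T3).

**Step 1: $\mathbf 1_D\circ\sigma_e=\mathbf 1_D$ a.e.** This replaces the dynamics by exchanges. Fix $e=\{x,y\}$ and $\delta\in(0,t_0]$. Let $\mathcal N_e$ be the event that no edge meeting $\{x,y\}$ rings in $[0,\delta]$. Let $\mathcal R_e$ be the event that in $[0,\delta]$ the edge $e$ rings exactly once, with $U\le\min(c(x,y),c(y,x))/\lambda_e$, and no other edge meeting $\{x,y\}$ rings. Both have positive probability. Put $K(z,\cdot)=P_z(z_\delta\in\cdot\mid\mathcal N_e)$. On $\mathcal N_e$ the contents of $x,y$ are frozen; on $\mathcal R_e$ they undergo exactly $\sigma_e$. Outside $\{x,y\}$ the evolution uses in both cases only bells on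 edges not meeting $\{x,y\}$, which are independent of $\mathcal N_e$ and $\mathcal R_e$. Hence
$$P_z(z_\delta\in\cdot\mid\mathcal R_e)=K(\sigma_ez,\cdot).$$
For a.e. $z\in D$ we have $P_z(z_\delta\in D)=1$, hence $K(z,D)=1$ and $K(\sigma_ez,D)=1$. For a.e. $z'\in D^c$, $K(z',D)=0$. As $\sigma_e$ preserves null sets, $\sigma_ez\in D$ for a.e. $z\in D$. The same holds for $D^c$. There are countably many finite sequences of edges, so off a $\gamma$-null set $\mathbf 1_D$ is constant on the orbits of the group generated by all $\sigma_e$.

**Step 2: rearranging contents on a connected set.** We record a fact used repeatedly.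

**Fact.** If $S$ is a finite connected set not containing the tag, any two configurations on $S$ with equally many particles are connected by maps $\sigma_e$, $e\subset S$, leaving everything off $S$ unchanged.

Indeed, exchanges across the edges of a connected graph generate all permutations of the contents, and $\sigma_e$ acts as this exchange (trivially if the two contents agree).

**Step 3: transpositions around the tag.** The purpose is to show that contents of any two vertices can be exchanged with the tag returning to its place, even if the tag sits between them. Let $y,y'\ne x$ be distinct and let $\tau$ exchange the contents of $y,y'$. *Claim: for a.e. $\eta$, $(x,\eta)$ and $(x,\tau\eta)$ are in the same orbit.*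

Assume $\eta(y)\ne\eta(y')$. If the path from $y$ to $y'$ avoids $x$, use the Fact on this path. Otherwise let $C$ be an infinite component of $T\setminus\{x\}$ and take $b,b_1,b_2$ from (T3) with $d(x,b)>\max(d(x,y),d(x,y'))$. As $x\notin T_b$, all vertices of $T_{b_1}\cup T_{b_2}$ are farther from $x$ than $b$, so they differ from $y,y'$. Let $Q$ be the path from $x$ to $b_1$ without $x$, and let $\ell$ be its number of vertices. By (T2), for a.e. $\eta$ there is a finite connected set $S$ that contains $x,y,y',Q$ and a part of $T_{b_2}$ with at least $\ell$ vacancies of $\eta$, and with $S\cap T_{b_1}=\{b_1\}$. These vacancies are also vacancies of $\tau\eta$. The set $S\cap C$ is an intersection of subtrees, hence connected; it does not contain $x$, and it contains $Q$ and at least $\ell$ vacancies. By the Fact, rearrange $S\cap C$ so that $Q$ is vacant. Then move the tag along $Q$ to $b_1$. Do the same starting from $(x,\tau\eta)$. The two resulting states have the tag at $b_1$, agree off $S$, and have equally many particles on $S\setminus\{b_1\}$. This last set is connected, because $b_1$ is a leaf of $S$. By the Fact they are in the same orbit.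 Since the $\sigma_e$ are involutions, the claim follows.

(On the infinite path $\mathbb Z$ this step is false: for $y<x<y'$ and $\eta(y)\ne\eta(y')$, finitely many exchanges that bring the tag back to $x$ keep the number of particles to the left of the tag within a large window, while $\tau$ changes it. The branch point $b$ is used here.)

**Step 4: each slice of $D$ is trivial.** Fix $x$, let $D_x=\{\eta:(x,\eta)\in D\}$ and $\nu_x=\nu(\cdot\mid\eta(x)=1)$. By Steps 1 and 3, $D_x$ is $\nu_x$-a.e. invariant under transpositions of vertices $\ne x$ of equal degree, hence under all finite degree-preserving permutations of $V\setminus\{x\}$. These preserve $\nu_x$. Given $\varepsilon>0$ choose an event $B$ depending on a finite set $F\subset V\setminus\{x\}$ of coordinates with $\nu_x(D_x\triangle B)<\varepsilon$. By (T2) every vertex of $F$ can be swapped with a vertex of the same degree outside $F\cup\{x\}$, with distinct partners; let $\pi$ be this permutation, so $\pi F\cap F=\emptyset$. Then $\nu_x(D_x)=\nu_x(D_x\cap\pi D_x)$ is within $2\varepsilon$ of $\nu_x(B\cap\pi B)=\nu_x(B)^2$, which is within $2\varepsilon$ of $\nu_x(D_x)^2$. Letting $\varepsilon\to0$,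 $\nu_x(D_x)=\nu_x(D_x)^2\in\{0,1\}$.

**Step 5: all slices agree.** For $e=\{x,y\}$ the map $\sigma_e$ carries $\{(x,\eta):\eta(y)=0\}$ onto $\{(y,\eta):\eta(x)=0\}$, preserving null sets, and both sets have positive measure. By Step 1, $D_x$ is conull if and only if $D_y$ is. As $T$ is connected, the lemma follows. $\square$

## 8. The Dirichlet form

By Lemma 2 and $P_t1=1$, $P_t$ is a symmetric contraction semigroup on $L^2(\gamma)$. It is strongly continuous: for bounded $f$ depending on finitely many coordinates and with finite tag support,
$$\|P_tf-f\|^2\le2\langle f-P_tf,f\rangle\to0$$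
by right-continuity and dominated convergence, and such $f$ are dense. Let $L$ be the generator and
$$\mathcal E(f)=\lim_{t\downarrow0}\frac1t\langle f-P_tf,f\rangle\in[0,\infty],$$
a monotone limit by the spectral theorem. On $\mathrm{Dom}(L)$, $\mathcal E(f)=\langle-Lf,f\rangle$.

**Lemma 10.** (i) For $f\in L^2(\gamma)$: $\mathcal E(f)\ge\frac12\sum_e\int r_e\,(f\circ\sigma_e-f)^2\,d\gamma$.
(ii) If $0\le g\in L^2(\gamma)$ and $\langle g,f\rangle^2\le C\,\mathcal E(f)$ for all $f\in L^2(\gamma)$, then $\int_0^\infty\langle g,P_tg\rangle\,dt\le C$.

*Proof of (i).* It suffices to sum over a finite edge set $F$. Let $\hat F\supset F$ be the finite set of edges meeting an edge of $F$ and $\beta=\sum_{e\in\hat F}\lambda_e$.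

**Step 1: write the form as a mean square increment, and isolate one bell.** By symmetry and $P_t1=1$,
$$\frac1t\langle f-P_tf,f\rangle=\frac1{2t}\int\gamma(dz)\,E_z(f(z_t)-f(z))^2.\tag{3}$$
For $e\in F$ and initial state $z$ let $\mathcal R_e^t$ be the event that $e$ rings exactly once in $[0,t]$, with $U\le r_e(z)/\lambda_e$, and no other edge of $\hat F$ rings. For different $e\in F$ these events are disjoint, and
$$P_z(\mathcal R_e^t)=\lambda_ete^{-\lambda_et}\cdot\frac{r_e(z)}{\lambda_e}\cdot e^{-(\beta-\lambda_e)t}=r_e(z)\,t\,e^{-\beta t}.$$
As in Step 1 of Lemma 9, if $r_e(z)>0$, then given $\mathcal R_e^t$ the state $z_t$ has law $K^t(\sigma_ez,\cdot)$ with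
$$K^t(z',\cdot)=P_{z'}(z_t\in\cdot\mid\text{no bells on }\hat F)\le e^{\beta t}P_t(z',\cdot).$$
Hence
$$\frac1{2t}\int\gamma(dz)\,E_z\big[(f(z_t)-f(z))^2;\mathcal R_e^t\big]=\frac{e^{-\beta t}}2\int\gamma(dz)\,r_e(z)\int K^t(\sigma_ez,dz')\,(f(z')-f(z))^2 .\tag{4}$$

**Step 2: replace $f(z')$ by $f(\sigma_ez)$.** The purpose is to see that the motion elsewhere does not matter as $t\downarrow0$. Put $h(z)=\int K^t(z,dz')(f(z')-f(z))^2$. By (2), $r_e\le1$ and (3),
$$\int\gamma(dz)\,r_e(z)\,h(\sigma_ez)=\int r_eh\,d\gamma\le e^{\beta t}\int\gamma(dz)\,E_z(f(z_t)-f(z))^2=2e^{\beta t}\langle f-P_tf,f\rangle\to0 .$$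
Also $\int r_e(f\circ\sigma_e-f)^2d\gamma\le4\int r_ef^2d\gamma<\infty$ by (2). By the triangle inequality in $L^2\big(r_e(z)\gamma(dz)K^t(\sigma_ez,dz')\big)$ applied to $f(z')-f(z)=[f(z')-f(\sigma_ez)]+[f(\sigma_ez)-f(z)]$, expression (4) tends to $\frac12\int r_e(f\circ\sigma_e-f)^2d\gamma$. Sum over $e\in F$, use disjointness in (3), and let $t\downarrow0$.

*Proof of (ii).* For $\lambda>0$ let $f=\int_0^\infty e^{-\lambda t}P_tg\,dt\in\mathrm{Dom}(L)$, so $-Lf=g-\lambda f$ and $\mathcal E(f)=\langle g-\lambda f,f\rangle\le\langle g,f\rangle<\infty$. Then $\langle g,f\rangle^2\le C\langle g,f\rangle$, that is, $\int_0^\infty e^{-\lambda t}\langle g,P_tg\rangle\,dt\le C$. Let $\lambda\downarrow0$. $\square$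

## 9. Flows on a tree, and where vacant paths die out

How does one verify the hypothesis of Lemma 10(ii)? First without exclusion. Let $f$ be a finitely supported function on the infinite rooted binary tree with root $v$, and let $u^-$ be the parent of $u$. Send a unit of flow down, with $2^{-|u|}$ through the edge above $u$. With $I_n=\sum_{|u|=n}2^{-n}f(u)$ we have $I_0=f(v)$, $I_n=0$ for large $n$, and $I_n-I_{n+1}=\sum_{|w|=n+1}2^{-(n+1)}(f(w^-)-f(w))$. Summing over $n$ and using Cauchy–Schwarz,
$$f(v)^2=\Big(\sum_{w\ne v}2^{-|w|}(f(w^-)-f(w))\Big)^2\le\Big(\sum_{n\ge1}2^n4^{-n}\Big)\sum_{w\ne v}(f(w^-)-f(w))^2=\sum_{w\ne v}(f(w^-)-f(w))^2 .$$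
So the flow has finite energy, and this is the estimate behind transience of the walk.

For the tagged particle the flow must live on $E$: its mass has to travel from state to state along legal exchanges. The first thing to try is to send the tag from $v$ down through vacant vertices, along random vacant descending paths. In the VSM the vertices $u\in T_v$ such that all vertices on the path from $v$ to $u$ other than $v$ are vacant form a Galton–Watson process in which every vertex has $\mathrm{Bin}(Z,1-\rho)$ children. Its mean is $m(1-\rho)$. If $m(1-\rho)\le1$, this process dies out a.s.: the mean is at most $1$ and the offspring law is not $\delta_1$, as it charges $0$. Then the flow has nowhere to go. For the $D$-regular tree this is the same threshold at which the drift $(D-1)(1-\rho)-1$ of Section 1 stops being positive.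

So occupied vertices on the way have to be cleared, as on the branch $s$ in Section 1. If we clear and do not restore, a state reached after $n$ clearings differs from the start in about $n$ places. Each clearing may change the weight of the state by a constant factor, so the only evident bound on the density of the transported measure is exponential in $n$. The remedy is to *restore everything after each block of bounded length*. After each block, the tag has merely exchanged its place with the content of one far vertex, of the same degree as its starting vertex. At block ends the transported measure then has exactly the right density, and within a block the error is a bounded factor. The requirement "there is enough storage" is not always met, but blocks can be made long, so that the blocks with enough storage still form a supercritical Galton–Watson tree.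

## 10. Block trees

**Choice of constants.** Fix $d\ge2$ with $\mu(d-1)>0$. Write $m_\Delta=\sum_{k\le\Delta-1}k\mu(k)$, so $m_\Delta\uparrow m>1$. Choose, in this order:

* $\Delta_0>d$ with $m_{\Delta_0}>1$ and $\mu([2,\Delta_0-1])>0$;
* $K\ge3$ with $\mu([2,\Delta_0-1])\,\frac{1-q}4\,m_{\Delta_0}^{K-2}\,\mu(d-1)>1$;
* $M$ such that, for a GW tree attached to a parent and with vacancies under $\nu$, with probability $\ge\frac{1-q}2$ the tree is infinite and its first $M$ vertices in breadth-first order contain at least $K$ vacancies (possible by (T2): an infinite tree a.s. has infinitely many vacancies, and breadth-first order exhausts it);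
* $\Delta\ge\Delta_0$ such that with probability $\ge\frac{1-q}4$ in addition each of these $M$ vertices has at most $\Delta-1$ children.

**Block children.** Let $u\ne o$ have exactly $d-1$ children, so $\deg(u)=d$. Let $c$ be the first child of $u$. We require that $c$ has between $2$ and $\Delta-1$ children. Let $s,c'$ be the first and second child of $c$, and let $\Sigma_u$, the *storage*, be the first $M$ vertices of $T_s$ in breadth-first order. We require that $|T_s|\ge M$, that all vertices of $\Sigma_u$ have at most $\Delta-1$ children, and that at least $K$ vertices of $\Sigma_u$ are vacant. If a requirement fails, $u$ has no block children. Otherwise its block children are all $w\in T_{c'}$ at distance $K$ below $u$ that have exactly $d-1$ children and are such that all vertices from $c'$ to the parent of $w$ have at most $\Delta-1$ children.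

Example: let $\mu=\delta_2$ (VSM). Then $q=0$, $d=3$, $m_\Delta=2$ for $\Delta\ge3$; take $\Delta_0=\Delta=4$ and $K=5$, since $\frac14\cdot2^3=2>1$, and $M$ with $P(\mathrm{Bin}(M,1-\rho)\ge5)\ge\frac12$. A vertex $u$ has as block children all $8$ vertices of $T_{c'}$ at depth $5$ below $u$ if at least five of the $M$ storage vertices are vacant, and none otherwise. The mean number is at least $4$, for any $\rho<1$.

**The block tree is a supercritical Galton–Watson tree.** The number $N$ of block children satisfies $N\le\Delta^K$. As $T_s$ and $T_{c'}$ are independent GW trees and the path from $c'$ to the parent of $w$ has $K-2$ vertices,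
$$\bar m:=\mathbb EN\ge\mu([2,\Delta_0-1])\,\frac{1-q}4\,m_{\Delta_0}^{K-2}\,\mu(d-1)>1 .$$
The block children of $u$ are determined by the number of children of $c$, by $T_s$ and $\eta$ on $\Sigma_u$, and by $T_{c'}$ down to depth $K$ below $u$, including the numbers of children of the vertices at that depth. A block child $w$ again has exactly $d-1$ children, with fresh i.i.d. GW trees below, and, given the tree, $\eta$ on its subtree is independent of everything used before. So for $v\ne o$ with $d-1$ children, under the joint law of $(T_v,\eta)$, the block descendants of $v$, with $v$ itself, form a Galton–Watson tree $\mathfrak B_v$ with offspring law $N$. Membership in $\mathfrak B_v$ depends only on $T_v$ and on $\eta$ on the storages, and in particular not on $\eta(v)$.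

**The flow.** For $u\in\mathfrak B_v$ let $|u|_{\mathfrak B}$ be its block generation, and $W_u$ the a.s. and $L^2$ limit of $\bar m^{-k}$ times the number of block descendants of $u$ in relative generation $k$; the limit exists because this is a nonnegative martingale which, as $N$ is bounded and $\bar m>1$, is bounded in $L^2$. Put $\theta(u)=\bar m^{-|u|_{\mathfrak B}}W_u$. Then a.s.
$$\theta(u)=\sum_{w\text{ block child of }u}\theta(w)\quad\text{for all }u\in\mathfrak B_v,\qquad \mathbb EW_v=1,\qquad \mathbb E\sum_{u\in\mathfrak B_v}\theta(u)^2=\sum_n\bar m^{\,n}\bar m^{-2n}\,\mathbb EW_v^2<\infty.$$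
By Fubini, for a.e. $T$ the almost sure statements hold for $\nu$-a.e. $\eta$ and all $v$.

**Lemma 11.** Let $\mathcal B_v$ be the event that $v$ has $d-1$ children, $\mathbb E[W_v\mid T]>0$, and $\mathcal J_v:=\mathbb E\big[\sum_{u\in\mathfrak B_v}\theta(u)^2\,\big|\,T\big]<\infty$. For a.e. $T$ some $v\ne o$ satisfies $\mathcal B_v$.

*Proof.* $\mathcal B_v$ depends only on $T_v$. It has positive probability: given that $v$ has $d-1$ children, $\mathbb EW_v=1$ gives $\mathbb E[W_v\mid T]>0$ with positive probability, and $\mathcal J_v<\infty$ a.s. It forces $T_v$ to be infinite, since $W_v>0$ requires infinitely many block descendants. Apply Lemma 5. $\square$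

## 11. A finite-energy flow on the state space

**Lemma 12.** Let $\mathcal B_v$ hold and $g(z)=W_v(\eta)\mathbf 1\{z=(v,\eta)\in A_v\}$. There is $C<\infty$ with $\langle g,f\rangle^2\le C\,\mathcal E(f)$ for all $f\in L^2(\gamma)$.

*Proof.* We identify $\eta$ with $(v,\eta)\in A_v$. Call $u$ a *potential block vertex* if $u\in\mathfrak B_v(\eta)$ for some $\eta$. It has a unique chain $v=u_0,u_1,\dots,u_n=u$, where $u_i$ is the ancestor of $u$ at distance $iK$ below $v$; all $u_i$ have degree $d$. Potential block children are defined likewise.

**Step 1: the states at block ends.** We describe where the flow is to be after each block. Define $\psi_u:A_v\to A_u$: the tag is put at $u$, vertex $u_i$ ($i<n$) receives the old content of $u_{i+1}$, and all else is unchanged. Under $\gamma$ on $A_v$ the contents of $u_1,\dots,u_n$ are independent with the same marginal (all degrees are $d$), and they are moved to $u_0,\dots,u_{n-1}$; the factor $\nu(\eta(v)=1)$ equals $\nu(\eta(u)=1)$. So $\psi_u$ is a $\gamma$-preserving bijection $A_v\to A_u$.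

**Step 2: a legal route across one block.** We connect $\psi_u\eta$ to $\psi_w\eta$ by boundedly many exchanges. Let $u\in\mathfrak B_v(\eta)$, let $w$ be a block child of $u$, let $u=p_0,\ p_1=c,\ p_2=c',\dots,p_K=w$ be the path, and $R_{u,w}=\{p_0,\dots,p_K\}\cup\Sigma_u$. On $R_{u,w}\setminus\{u\}$ the contents of $\psi_u\eta$ are those of $\eta$, because the chain of $u$ ends at $u$. The states $\psi_u\eta$ and $\psi_w\eta$ differ only in this: in the former the tag is at $u$ and $w$ has content $\eta(w)$, in the latter the tag is at $w$ and $u$ has content $\eta(w)$.

The set $\{p_1,\dots,p_K\}\cup\Sigma_u$ is connected ($s$ is adjacent to $p_1=c$), does not contain the tag, and has at least $K$ vacancies. By the Fact of Section 7, rearrange it so that $p_1,\dots,p_K$ are vacant. Move the tag from $u$ to $w$. Now $\{p_0,\dots,p_{K-1}\}\cup\Sigma_u$ is connected and does not contain the tag. By the Fact, rearrange it so that $u$ gets content $\eta(w)$ and $p_1,\dots,p_{K-1},\Sigma_u$ get back their original contents; the particle numbers match, since apart from the tag nothing left or entered $R_{u,w}$. The result is $\psi_w\eta$.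

The route $z^0,\dots,z^l$, with $z^{k+1}=\sigma_{e_k}z^k\ne z^k$ and $e_k\subset R_{u,w}$, can be chosen as a function of the contents of $\psi_u\eta$ on $R_{u,w}$, with $l\le l_{\max}$ depending only on $K,M$: repeated states can be cut out, and there are at most $(K+1)2^{K+1+M}$ states on $R_{u,w}$ with the tag on the path.

**Step 3: telescoping.** We now imitate the computation of Section 9. Let
$$I_n=\int_{A_v}\ \sum_{u\in\mathfrak B_v(\eta),\,|u|_{\mathfrak B}=n}\theta(u)f(\psi_u\eta)\,d\gamma,\qquad I_0=\langle g,f\rangle .$$
Since $\mathfrak B_v$ and $\theta$ do not depend on $\eta(v)$, $\int_{A_v}\sum_{u\in\mathfrak B_v}\theta(u)^2d\gamma\le\mathcal J_v<\infty$; in particular $g\in L^2(\gamma)$. By Cauchy–Schwarz, and since the $\psi_u$ preserve $\gamma$ and have disjoint images $A_u$,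
$$I_n^2\le\|f\|^2\int_{A_v}\sum_{|u|_{\mathfrak B}=n}\theta(u)^2\,d\gamma\to0 .$$
By $\theta(u)=\sum_w\theta(w)$ (a finite sum for each $\eta$),
$$I_n-I_{n+1}=\int_{A_v}\ \sum_{|u|_{\mathfrak B}=n}\ \sum_{w\text{ block child of }u}\theta(w)\,[f(\psi_u\eta)-f(\psi_w\eta)]\,d\gamma .$$
Write $\nabla_ef=f\circ\sigma_e-f$. Summing over $n$ and expanding along the routes,
$$|\langle g,f\rangle|\le\sum_{u,w}\int_{A_v}\mathbf 1\{w\text{ block child of }u\in\mathfrak B_v\}\,\theta(w)\sum_k|\nabla_{e_k}f(z^k)|\,d\gamma .$$
Each $w$ belongs to one $u$ and each route has at most $l_{\max}$ steps. By Cauchy–Schwarz,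
$$\langle g,f\rangle^2\le l_{\max}\,\mathcal J_v\cdot\sum_{u,w}\int_{A_v}\mathbf 1\{w\text{ block child of }u\in\mathfrak B_v\}\sum_k|\nabla_{e_k}f(z^k)|^2\,d\gamma .\tag{5}$$

**Step 4: the cost of one block.** We bound the contribution of a fixed pair $(u,w)$ to the last factor of (5). Fix potential $u,w$, an index $k$, and the pattern $\chi$ of contents of $\psi_u\eta$ on $R=R_{u,w}$. There are at most $2^{|R|}$ patterns, and only those with at least $K$ vacancies in $\Sigma_u$ occur. Given $\chi$, the edge $e_k$ is fixed, and $z^k$ is $\psi_u\eta$ with $\chi$ replaced by a fixed pattern $\chi'$, tag included. As $\psi_u$ preserves $\gamma$ and $\nu$ is a product measure, with $\nu_R$ its marginal on $R$, the corresponding integral is at most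
$$\frac{\nu_R(\chi)}{\nu_R(\chi')}\int|\nabla_{e_k}f|^2d\gamma\le c_1\int|\nabla_{e_k}f|^2d\gamma ,$$
with $c_1$ depending only on $K,M,\Delta$ and $\rho$ or $\alpha$, because $|R|=K+1+M$ and all degrees in $R$ are at most $\Delta$. Summing over $k$ and $\chi$, the contribution of $(u,w)$ is at most $2^{K+1+M}\,l_{\max}\,c_1\sum_{e\subset R_{u,w}}\int|\nabla_ef|^2d\gamma$.

**Step 5: blocks do not overlap.** We show that no edge is charged by two different $u$. For fixed $u$ there are at most $\Delta^K$ potential block children $w$. Let $u\ne u'$ be potential block vertices; all sets $R_{u,w}$ lie in $T_u$. If neither of $u,u'$ is a descendant of the other, $T_u\cap T_{u'}=\emptyset$. If $u'$ is a descendant of $u$, then $u$ is a member of the chain of $u'$ (both lie at depths below $v$ that are multiples of $K$), so $u'\in T_w$ for a potential block child $w$ of $u$. But $\big(\bigcup_{w'}R_{u,w'}\big)\cap T_w\subset\{w\}$, because $\Sigma_u\subset T_s$ is disjoint from $T_{c'}$ and the paths end at depth $K$ below $u$. So the two sets share at most one vertex, hence no edge.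

**Step 6: conclusion.** By Steps 4 and 5 the last factor in (5) is at most $C'\sum_e\int|\nabla_ef|^2d\gamma$, where the sum is over edges between vertices of degree at most $\Delta$. For such edges $r_e\ge1/\Delta$ whenever $\sigma_ez\ne z$, and $\nabla_ef(z)=0$ if $\sigma_ez=z$. So by Lemma 10(i) it is at most $2\Delta C'\mathcal E(f)$. Thus $C=2\Delta C'l_{\max}\mathcal J_v$ works. $\square$

## 12. The tag converges to an end

Write $Gh=\int_0^\infty P_th\,dt$ for $h\ge0$.

**Lemma 13.** For a.e. $T$: for every vertex $x$, $G\mathbf 1_{A_x}<\infty$ $\gamma$-a.e. Consequently, for $\gamma$-a.e. $z$, $P_z$-a.s. $X$ makes finitely many visits to every vertex, and $X_t$ converges to an end $\xi_+\in\partial T$.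

*Proof.* Take $v$ with $\mathcal B_v$ (Lemma 11) and $g$ as in Lemma 12. Then $g\in L^1\cap L^2$, as it is in $L^2$ and lives on a set of finite measure, and $\gamma(g>0)>0$. By Lemmas 12 and 10(ii), $\langle g,Gg\rangle<\infty$, so $Gg<\infty$ a.e. on $\{g>0\}$. Let $f=\mathbf 1_{A_x}$.

**Step 1: a maximal inequality.** This will compare $Gf$ with $Gg$. Let $Q=\int_0^\infty e^{-s}P_s\,ds$. It is a positive contraction of $L^1(\gamma)$, and $Q^n=\int_0^\infty\frac{s^{n-1}}{(n-1)!}e^{-s}P_s\,ds$, so $\sum_{n\ge1}Q^n=G$. Hopf's maximal inequality says: for $h\in L^1(\gamma)$ and $E_h=\{\sup_{n\ge1}\sum_{k<n}Q^kh>0\}$, $\int_{E_h}h\,d\gamma\ge0$. Here is the proof. Let $S_0=0$, $S_n=\sum_{k<n}Q^kh$, $M_n=\max_{0\le j\le n}S_j\ge0$. For $1\le j\le n$, $S_j=h+QS_{j-1}\le h+QM_n$. On $\{M_n>0\}$ the maximum is attained at some $j\ge1$, so there $h\ge M_n-QM_n$. Since $M_n=0$ elsewhere and $QM_n\ge0$, $\int_{\{M_n>0\}}h\,d\gamma\ge\int M_n\,d\gamma-\int QM_n\,d\gamma\ge0$. Let $n\to\infty$.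

**Step 2: $Gf<\infty$ on a set of positive measure.** For $\beta>0$ take $h=f-\beta g$. On $F:=\{Gf=\infty,\ Gg<\infty\}$ the partial sums $\sum_{k<n}Q^kh$ tend to $+\infty$ a.e., so $F\subset E_h$ up to a null set and
$$\beta\int_Fg\,d\gamma\le\beta\int_{E_h}g\,d\gamma\le\int_{E_h}f\,d\gamma\le\gamma(A_x)\le1 .$$
Letting $\beta\to\infty$, $\int_Fg\,d\gamma=0$. Hence $Gf<\infty$ a.e. on $\{g>0\}$.

**Step 3: $Gf<\infty$ almost everywhere.** Here the zero–one law enters. The set $D:=\{Gf<\infty\}$ has positive measure. Since $Gf=\int_0^tP_sf\,ds+P_tGf$, on $D$ we have $P_tGf<\infty$, so $P_t\mathbf 1_{D^c}=0$ there. So $D$ is invariant, and by Lemma 9 it is conull.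

**Step 4: from finite time to finitely many visits.** We exclude infinitely many short visits. For a.e. $z$ the total time spent at $x$ is $P_z$-a.s. finite. After the $k$-th entrance of $X$ to $x$, the waiting time until the next bell on an edge at $x$ is, given the past, exponential with rate at most $\deg(x)$, and $X$ stays at $x$ meanwhile. It exceeds $1$ with conditional probability at least $e^{-\deg(x)}$. By the conditional Borel–Cantelli lemma, on the event of infinitely many visits infinitely many of these times exceed $1$, and then the time at $x$ is infinite. So $x$ is visited finitely often.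

**Step 5: convergence.** $X$ visits every vertex finitely often and for a finite total time, so it eventually leaves every finite set, in particular every ball around $o$. As it moves along edges, it is eventually in a single subtree $T_u$, $|u|=n$, for each $n$. These $u$ form a ray, and $X_t$ converges to the corresponding end. $\square$

## 13. The limit exists, and the two ends are different

**Lemma 14.** $\mathbf P$-a.s. the limit $S=\lim_{t\to\infty}|X_t|/t$ exists. Moreover, if $J_n$ is the number of jumps of $X$ in $(n,n+1]$, then $(J_n)_{n\in\mathbb Z}$ is stationary and integrable under $\mathbf P$.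

*Proof.* Stationarity is Lemma 8. The tag jumps only at bells on edges at its current position, so by Lemma 8
$$\mathbf EJ_0\le\mathbf E\int_0^1\sum_{y\sim X_s}\lambda_{\{X_s,y\}}\,ds\le\int_0^1\mathbf E[\deg(X_s)]\,ds=\mathbf E[\deg(X_0)]\le\mathcal N^{-1}\,\mathbb E^*[\deg(o)]<\infty,$$
since $\mathbb E_{\mathsf U}[\deg(o)]=1/\mathbb E[1/(Z+1)]$ and survival has positive probability. The array $d(X_k,X_n)\le\sum_{i=k}^{n-1}J_i$ is subadditive and, by Lemma 8, stationary. Kingman's subadditive ergodic theorem gives the a.s. existence of $S=\lim_nd(X_0,X_n)/n$. As $(J_n)$ is stationary and integrable, $J_n/n\to0$ a.s., so the limit along real $t$ also exists. Recall $X_0=o$ under $\mathbf P$. $\square$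

Nothing so far excludes $S=0$. To exclude it we look at both directions of time. By Lemma 13 and reversal invariance, $\mathbf P$-a.s. $X_t\to\xi_\pm\in\partial T$ as $t\to\pm\infty$, and each vertex is visited finitely often in total. Let $\kappa_z$ be the law of $\xi_+$ under $P_z$, defined for $\gamma$-a.e. $z$. By the definition of $\mathbf M_T$, given $(T,z_0)$ the ends $\xi_+,\xi_-$ are independent with law $\kappa_{z_0}$.

**Lemma 15.** $\kappa_{z_0}$ is $\mathbf P$-a.s. non-atomic. Hence $\mathbf P(\xi_+=\xi_-)=0$.

*Proof.*

**Step 1: $\kappa_{z_0}$ is a.s. a Dirac mass or non-atomic.** We compare the conditional probability of the actual end at time $0$ and at late times. Let $w_t=\kappa_{z_t}(\{\xi_+\})$. By Lemma 8, $\mathbf Ew_t=\mathbf Ew_0$. Given $(T,z_0)$, for each of the countably many atoms $\zeta$ of $\kappa_{z_0}$ the Markov property and Lévy's theorem give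
$$\kappa_{z_t}(\{\zeta\})=P(\xi_+=\zeta\mid z_s,\,0\le s\le t)\to\mathbf 1\{\xi_+=\zeta\}$$
a.s. as $t\to\infty$ along integers. On $\{w_0>0\}$ the end $\xi_+$ is one of these atoms, so $w_t\to1$ there. By Fatou, $\mathbf Ew_0=\lim_t\mathbf Ew_t\ge\mathbf P(w_0>0)$. As $w_0\le1$, $w_0=1$ a.s. on $\{w_0>0\}$. If $\kappa_{z_0}$ had an atom of mass in $(0,1)$, then $w_0\in(0,1)$ with positive conditional probability, which is excluded.

**Step 2: in the Dirac case the tree has a distinguished end.** Let $\mathcal D=\{z:\kappa_z\text{ is Dirac}\}$. Since $\kappa_z=E_z\kappa_{z_t}$, if $\kappa_z=\delta_\zeta$ then $\kappa_{z_t}=\delta_\zeta$ $P_z$-a.s. So $\mathcal D$ and, for each Borel $\Lambda\subset\partial T$, the set $\{z:\kappa_z=\delta_\zeta\text{ for some }\zeta\in\Lambda\}$ are invariant, hence null or conull by Lemma 9. Let $\Psi=\{T:\mathcal D\text{ is conull}\}$. On $\Psi$, let $\Lambda$ run through the countably many sets $\partial T_v$. In each generation exactly one $v$ gives a conull set, and these $v$ form a ray. So there is a single end $\zeta(T)$ with $\kappa_z=\delta_{\zeta(T)}$ for $\gamma$-a.e. $z$. Both $\Psi$ and $\zeta(T)$ are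 determined by $T$ without reference to the root. They are measurable, since "null or conull" can be tested on $A_o$ ($\gamma(A_o)>0$): for $v\ne o$, $\zeta(T)\in\partial T_v$ if and only if $\gamma(z\in A_o:\kappa_z(\partial T_v)<1)=0$.

**Step 3: a distinguished end contradicts mass transport.** Let $B$ be the set of vertices $x$ such that $T\setminus\{x\}$ has at least two infinite components. For $x\in B$, a neighbor $y$ of $x$ lies in $B$ if and only if the component of $T\setminus\{x\}$ containing $y$ is infinite. Indeed, if it is infinite, then $T\setminus\{y\}$ has an infinite component on the side of $x$, because $x\in B$ has another infinite component; and the component containing $y$, being infinite and locally finite, has an infinite component left after deleting $y$. If it is finite, then $T\setminus\{y\}$ has only one infinite component. So the number $\deg_B(x)$ of neighbors of $x\in B$ in $B$ is the number of infinite components of $T\setminus\{x\}$, which is at least $2$.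

On $\Psi$ let each $x\in B$ send mass $1$ to its neighbor in direction $\zeta(T)$, which lies in $B$. A vertex $x\in B$ receives mass from exactly its $\deg_B(x)-1$ neighbors in $B$ not in direction $\zeta(T)$; vertices outside $B$ receive nothing. By the MTP,
$$\mathsf U^*(\Psi,\,o\in B)=\mathbb E^*\big[\deg_B(o)-1;\ \Psi,\,o\in B\big].$$
As $\deg_B(o)-1\ge1$ on $\{o\in B\}$, $\deg_B(o)=2$ a.s. on $\Psi\cap\{o\in B\}$. By Lemma 7(ii), a.s. on $\Psi$ all $x\in B$ have $\deg_B(x)=2$. But by (T4) there is a.s. a vertex whose removal leaves at least three infinite components. Hence $\mathsf U^*(\Psi)=0$, so $\mathcal D$ is a.s. null, and with Step 1 the first claim follows. Two independent samples of a non-atomic law differ a.s. $\square$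

## 14. Last crossings have positive density

*Proof of Theorem A.* Existence of the limit $S$ is Lemma 14. It remains to show $S>0$ $\mathbf P$-a.s.

**Step 1: last crossing times.** We attach a time to each edge of the geodesic. By Lemma 15 there is a.s. a bi-infinite geodesic $\Gamma$ from $\xi_-$ to $\xi_+$. For an edge $e=\{e^-,e^+\}$ of $\Gamma$, with $e^+$ closer to $\xi_+$, $X$ is on the $\xi_-$-side of $e$ for $t$ near $-\infty$ and on the $\xi_+$-side for $t$ near $+\infty$. So it crosses $e$ at least once, and only finitely often. Let $\tau_e\in\mathbb R$ be the last crossing time; then $X_{\tau_e}=e^+$. If $e'$ follows $e$ on $\Gamma$, then $X_{\tau_e}=e^+$ is on the $\xi_-$-side of $e'$, so $e'$ is still to be crossed and $\tau_{e'}>\tau_e$. The $\tau_e$ are distinct jump times of $X$, hence locally finite.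

**Step 2: their density is positive.** Let $N_n=\#\{e:\tau_e\in(n-1,n]\}$, $n\in\mathbb Z$. By Lemma 8, $(N_n)$ is stationary, and $N_n\le J_{n-1}$ is integrable. By Birkhoff's theorem $\frac1n\sum_{k=1}^nN_k\to\bar N=\mathbf E[N_1\mid\mathcal I]$ a.s., with $\mathcal I$ the invariant $\sigma$-field. On the invariant event $\{\bar N=0\}$, for all $k\in\mathbb Z$,
$$\mathbf E[N_k;\bar N=0]=\mathbf E[\bar N;\bar N=0]=0 ,$$
so a.s. there is no $\tau_e$ at all. But $\Gamma$ has edges, and each of them has a $\tau_e$. So $\bar N>0$ a.s.

**Step 3: density in time becomes speed in space.** Let $k_n=\sum_{k=1}^nN_k\to\infty$ and let $\tau^{(1)}<\tau^{(2)}<\dots$ be the positive $\tau_e$'s. By the ordering in Step 1 they belong to consecutive edges of $\Gamma$. So $d(X_{\tau^{(1)}},X_{\tau^{(k_n)}})=k_n-1$, while $\tau^{(k_n)}\le n$ and $\tau^{(k_n)}\to\infty$. Therefore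
$$S=\lim_n\frac{|X_{\tau^{(k_n)}}|}{\tau^{(k_n)}}\ge\lim_n\frac{k_n-1-|X_{\tau^{(1)}}|}{n}=\bar N>0\qquad\mathbf P\text{-a.s.}$$
By the remark on $\mathbf P$ before Lemma 8, this holds a.s. for a.e. $T$. $\blacksquare$

## 15. Root-free events of the tree are trivial

To show that the speed does not depend on $T$ we need one more zero–one law, now for the tree.

**Lemma 16.** If $\mathcal S$ is a measurable isomorphism-invariant set of unrooted locally finite trees, then $\mathrm{AGW}(\mathcal S\mid\text{survival})\in\{0,1\}$.

*Proof.* We look at $T$ along simple random walk (SRW).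

**Step 1: SRW on an infinite GW tree is a.s. transient** (Lyons 1990). This will let the walk escape from finite neighborhoods. Fix $\Delta$ with $m_\Delta>1$. For a GW tree with root $v$ consider the descendants $u$ of $v$ such that all vertices from $v$ to the parent of $u$ have at most $\Delta-1$ children. They form a GW tree with bounded offspring numbers and mean $m_\Delta$. With $W_u$ the limits of its normalized generation sizes, $\theta(u)=m_\Delta^{-|u|}W_u$ (with $|u|$ counted from $v$) is a flow with $\mathbb E\sum_u\theta(u)^2=\sum_nm_\Delta^{-n}\,\mathbb EW_v^2<\infty$. So with positive probability the tree carries a nonzero finite-energy flow from $v$ to infinity; by the flow criterion, SRW on it is then transient. The property "$T_v$ is transient" satisfies the hypotheses of Lemma 5. So a.s. every infinite GW tree contains a vertex $v$ with $T_v$ transient, and by Rayleigh's monotonicity principle it is then transient itself.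

**Step 2: the tree seen from SRW is stationary under AGW.** For isomorphism-invariant $h(T,x)\ge0$, Lemma 6 with $f(T,x,y)=h(T,y)\mathbf 1\{x\sim y\}$ gives $\mathbb E_{\mathsf U}\sum_{y\sim o}h(T,y)=\mathbb E_{\mathsf U}[\deg(o)h(T,o)]$, that is,
$$\mathbb E_{\mathrm{AGW}}\Big[\frac1{\deg(o)}\sum_{y\sim o}h(T,y)\Big]=\mathbb E_{\mathrm{AGW}}[h(T,o)].$$
So under AGW the law of $(T,Y_n)$ up to isomorphism does not depend on $n$, where $(Y_n)$ is discrete-time SRW on $T$ from $o$.

**Step 3: local approximation.** We replace $\mathcal S$ by an event of a ball. Given the $r$-ball around $o$ in its Ulam–Harris coding, the remaining subtrees are i.i.d. GW trees, and $\mathcal S$ is isomorphism-invariant. So the conditional probability of $\mathcal S$ given this ball depends only on the isomorphism class of the rooted ball, and it converges a.s. to $\mathbf 1_{\mathcal S}$ as $r\to\infty$ by Lévy's theorem. Hence for every $\varepsilon>0$ there are $r$ and an event $\mathcal S_r$, depending on the isomorphism class of the $r$-ball around the root, with $\mathrm{AGW}(\mathcal S\triangle\mathcal S_r)\le\varepsilon$ (let $\mathcal S_r$ be the event that this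 conditional probability exceeds $\frac12$). As $\mathcal S$ does not depend on the root, Step 2 gives
$$P\big(\mathbf 1_{\mathcal S}(T)\ne\mathbf 1_{\mathcal S_r}(T,Y_n)\big)\le\varepsilon\quad\text{for all }n.$$

**Step 4: one half of the tree already decides.** Realize AGW as two independent GW trees $\tau_1$ (root $o$) and $\tau_2$ (root $o'$) joined by the edge $oo'$. Then $\mathbf 1_{\mathcal S}=F(\tau_1,\tau_2)$ with $F$ symmetric. Let $f(\tau_1)=\mathbb E[F\mid\tau_1]$. On
$$E_n=\{Y_k\in\tau_1\ \forall k\le n,\ d(o,Y_n)>r\}$$
the $r$-ball around $Y_n$ lies in $\tau_1\setminus\{o\}$, so $\mathbf 1_{\mathcal S_r}(T,Y_n)$ is a function of $(\tau_1,Y_n)$. The probability that the walk follows a given path in $\tau_1$ depends only on $\tau_1$, because the degree of $o$ in $T$ is its degree in $\tau_1$ plus one. So on $E_n$, given $(\tau_1,Y_0,\dots,Y_n)$, $\tau_2$ is still a GW tree. Whatever value $\mathbf 1_{\mathcal S_r}(T,Y_n)$ has there, it differs from $F$ with conditional probability $f(\tau_1)$ or $1-f(\tau_1)$. Therefore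
$$\varepsilon\ge\mathbb E\big[\mathbf 1_{E_n}\min(f,1-f)(\tau_1)\big].$$
If $\tau_1$ is infinite, it is a.s. transient by Step 1, so $P(Y_k\in\tau_1\ \forall k\mid\tau_1)>0$. On this event $d(o,Y_n)\to\infty$ a.s., because $T\supset\tau_1$ is transient. Letting $n\to\infty$ (Fatou) and then $\varepsilon\to0$, we get $f(\tau_1)\in\{0,1\}$ a.s. on $\{\tau_1\text{ infinite}\}$, and so $F=f(\tau_1)$ there.

**Step 5: conclusion by independence.** By symmetry $F=f(\tau_2)$ on $\{\tau_2\text{ infinite}\}$. When both are infinite, $f(\tau_1)=f(\tau_2)$ with $\tau_1,\tau_2$ independent, so $f$ is a.s. equal to one constant on infinite trees. Survival means that $\tau_1$ or $\tau_2$ is infinite, so $F$ is a.s. this constant on survival. $\square$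

## 16. The speed as an expected drift away from the past

*Proof of Theorem B.* Convergence to $\xi_+$ and the non-atomicity of $\kappa_{(o,\eta)}$ were shown in Lemmas 13 and 15.

**Step 1: $S$ is a function of $T$.** We use the zero–one law on the state space. Set $S=\lim_{t\to\infty}d(x_0,X_t)/t$, which does not depend on $x_0$. By Lemma 14 and Lemma 7(i), for a.e. $T$ it exists $P_z$-a.s. for $\gamma$-a.e. $z$. For a Borel set $H$ let $u(z)=P_z(S\in H)$. By the Markov property and Lévy's theorem $u(z_n)\to\mathbf 1\{S\in H\}$ a.s., so $\mathbf E[u(z_n)(1-u(z_n))]\to0$. By Lemma 8 this expectation does not depend on $n$, hence it is $0$. By Lemma 7(i), $u\in\{0,1\}$ $\gamma$-a.e. As $P_tu=u$, the set $\{u=1\}$ is invariant, so by Lemma 9 it is null or conull. Letting $H$ run over the intervals with rational endpoints, $S=s(T)$ a.s. with $s(T)$ independent of the root.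

**Step 2: $s(T)$ is constant.** By Lemma 16, $s(T)=v$ is a constant on survival; it depends only on $\mu$, the model and the parameter. By Theorem A, $v>0$.

**Step 3: signed distance from the past end.** We now replace the distance from $o$, whose increments are not stationary, by a quantity with stationary increments. Under $\mathbf P$ let
$$\beta_t=\lim_{s\to-\infty}\big[d(X_s,X_t)-d(X_s,X_0)\big],$$
which exists since $X_s\to\xi_-$, and $|\beta_t|\le d(X_0,X_t)$. We have $\beta_t=d(X_0,X_t)-2\delta_t$, where $\delta_t$ is the distance from $X_0$ to the point where $[X_0,X_t]$ leaves the ray $[X_0,\xi_-)$. Since $X_t\to\xi_+\ne\xi_-$, $\delta_t$ is eventually constant as $t\to\infty$. So $\beta_n/n\to v$ a.s. The increments $\beta_n-\beta_{n-1}=\lim_{s\to-\infty}[d(X_s,X_n)-d(X_s,X_{n-1})]$ are stationary by Lemma 8 and bounded in absolute value by the integrable $J_{n-1}$. By Birkhoff's theorem $\beta_n/n$ converges to a conditional expectation of $\beta_1$; its mean is $\mathbf E\beta_1$ and it equals the constant $v$. Hence $v=\mathbf E\beta_1$.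

**Step 4: first formula.** We compute $\mathbf E\beta_1$ from jump rates. Each jump of $X$ changes $\beta$ by $-1$ if it is in direction $\xi_-$, and by $+1$ otherwise. By the definition of $\mathbf M_T$, given $T$ and $(z_s)_{s\le0}$, which determine $\xi_-$, the forward path is the process from $z_0$ driven by independent bells. So, with respect to the filtration generated by $T$, $(z_s)_{s\le0}$ and the bells and marks up to time $t$, the jumps of $X$ from $x$ to $y$ at time $s$ have intensity $\mathbf 1\{X_s=x,\eta_s(y)=0\}c(x,y)$. The total intensity is at most $\deg(X_s)$, which is integrable. Hence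
$$v=\mathbf E\beta_1=\mathbf E\int_0^1\sum_{y\sim X_s}c(X_s,y)\mathbf 1\{\eta_s(y)=0\}\big(1-2\cdot\mathbf 1\{\xi_-\in\partial_{X_s,y}\}\big)\,ds ,$$
and by Lemma 8 the expectation of the integrand does not depend on $s$. Taking $s=0$, where $X_0=o$, and using that $\xi_-$ has law $\kappa_{z_0}$ given $(T,z_0)$, we obtain the first formula.

**Step 5: second formula.** We exchange the roles of $o$ and $y$ in one of the two terms $\kappa_{(o,\eta)}(\partial_{o,y})$. For $x\sim y$ let
$$\mathcal F(T,x,y)=\int_{A_x}\mathbf 1\{\eta(y)=0\}\,c(x,y)\,\kappa_z(\partial_{x,y})\,d\gamma(z).$$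
With $e=\{x,y\}$, (2) applied to $h(z)=\mathbf 1\{z\in A_y,\eta(x)=0\}\kappa_z(\partial_{y,x})$ gives
$$\mathcal F(T,y,x)=\int_{A_x}\mathbf 1\{\eta(y)=0\}\,c(x,y)\,\kappa_{\sigma_ez}(\partial_{y,x})\,d\gamma(z),\qquad\partial_{y,x}=\partial_{x,y}^c .$$
The MTP applied to $\mathcal F$ (extended by $0$ to non-neighbors) gives $\mathbb E^*\sum_{y\sim o}\mathcal F(T,o,y)=\mathbb E^*\sum_{y\sim o}\mathcal F(T,y,o)$, which is finite, as $\mathcal F\le1$ and $\mathbb E^*\deg(o)<\infty$. Dividing by $\mathcal N$,
$$\mathbf E\sum_{y\sim o}c(o,y)\mathbf 1\{\eta(y)=0\}\,\kappa_{(o,\eta)}(\partial_{o,y})=\mathbf E\sum_{y\sim o}c(o,y)\mathbf 1\{\eta(y)=0\}\,\kappa_{(y,\eta^{oy})}(\partial_{o,y}^c).$$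
In the first formula write $1-2\kappa_{(o,\eta)}(\partial_{o,y})=\kappa_{(o,\eta)}(\partial_{o,y}^c)-\kappa_{(o,\eta)}(\partial_{o,y})$ and replace the last term by means of this identity. This is the second formula. $\blacksquare$
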